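# Sums of squares among the factors of the Rayleigh–Ritz discriminant

## 1. Isotropic factors, and the guess that they are sums of squares

Take a symmetric matrix $H$, restrict its Rayleigh quotient $\psi^TH\psi/\psi^T\psi$ to a projective variety $V$, and count complex critical points. For most $H$ the count is the same. The exceptional $H$ usually form a hypersurface with a rational equation. Some factors of this equation appear because critical points run into the quadric $\psi^T\psi=0$, which has no real point. Such a factor should have very few real zeros, so it should not change sign, and one would first guess the following.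

**Guess.** Every irreducible isotropic factor of the defining polynomial of the Rayleigh–Ritz discriminant is a sum of squares.

This is a conjecture in Viktoriia Borovik, Hannah Friedman, Serkan Hoşten, Max Pfeffer, "Numerical Algebraic Geometry for Energy Computations on Tensor Train Varieties", arXiv:2512.06939 (2025), and the problem is to prove or disprove it. We read "sum of squares" as: up to a nonzero constant multiple, a sum of squares of polynomials with real coefficients. This reading is our interpretation; the examples computed in that paper exhibit rational coefficients. We write SOS for this property. The guess will pass several tests, and then fail for the Veronese surface in $\mathbb P^5$. First, the words in it must be made precise.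

**Setting.** Let $V\subseteq\mathbb P^{n-1}$ be a projective variety defined over $\mathbb Q$; throughout, $V$ is irreducible over $\mathbb C$. Put $S={\rm Sym}^2(\mathbb C^n)$, $h=\dim S$, $q_H(\psi)=\psi^TH\psi$ and $Q_0=\{\psi^T\psi=0\}\subset\mathbb P^{n-1}$. Points of $Q_0$ are called isotropic. For $H\in S$ let
$$R_H(\psi)=\frac{\psi^TH\psi}{\psi^T\psi}.$$
A smooth point $\psi$ of $V$ with $\psi^T\psi\ne0$ is a **critical point** if the differential of $R_H|_V$ vanishes at $\psi$. Equivalently, $(\psi^T\psi)H\psi-(\psi^TH\psi)\psi$ is orthogonal, for the bilinear form $u^Tv$, to the tangent space of the affine cone over $V$ at $\psi$. The RR degree of $V$ is the number of critical points for generic $H$. "Generic" means: outside a proper Zariski closed subset.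

**RR correspondence and discriminant.** $\mathcal R_V\subseteq\mathbb P^{n-1}\times\mathbb P(S)$ is the Zariski closure of the set of pairs $(\psi,H)$ with $\psi$ a critical point of $R_H$ on $V$. Let $\pi_2$ be the projection to $\mathbb P(S)$. The ramification locus $\mathcal R_V^{\rm ram}$ is the support of $\Omega_{\mathcal R_V/\mathbb P(S)}$; at smooth points of $\mathcal R_V$ it is the set where $d\pi_2$ is not injective. The RR discriminant is $\Sigma_V=\pi_2(\mathcal R_V^{\rm ram})$. When $\Sigma_V$ is a hypersurface, its defining polynomial is the squarefree polynomial with rational coefficients that cuts it out.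

**Isotropic and nonisotropic.** Let $Q=\{\psi^T\psi=0\}\subseteq\mathbb P^{n-1}\times\mathbb P(S)$. The isotropic part of $\Sigma_V$ is $\pi_2(\mathcal R_V^{\rm ram}\cap Q)$, and the nonisotropic part is $\pi_2(\overline{\mathcal R_V^{\rm ram}\setminus Q})$. A factor $f$ of the defining polynomial, irreducible over $\mathbb Q$, is isotropic if every irreducible component of its complex zero set $\mathcal V(f)$ is contained in the isotropic part and is not contained in the nonisotropic part. Otherwise $f$ is nonisotropic.

**Example: $V=\mathbb P^1$.** A critical point is a nonisotropic eigenvector. The condition $H\psi\parallel\psi$ reads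
$$F=h_{12}(\psi_1^2-\psi_2^2)+(h_{22}-h_{11})\psi_1\psi_2=0 .$$
For each $\psi$ this is a nonzero linear condition on $H$, since $\psi_1^2-\psi_2^2$ and $\psi_1\psi_2$ have no common zero. So $\{F=0\}$ is a projective bundle over $\mathbb P^1$, hence irreducible, and it equals $\mathcal R_V$. For fixed $H$ it is a binary quadratic equation, so the RR degree is $2$, and ramification means a double root or $F\equiv0$. Hence $\Sigma_{\mathbb P^1}$ is cut out by
$$(h_{11}-h_{22})^2+4h_{12}^2 .$$
If this vanishes and $h_{12}\ne0$, then $h_{22}-h_{11}=\pm2i\,h_{12}$ and $F=h_{12}(\psi_1\pm i\psi_2)^2$; the double root is isotropic. If $h_{12}=h_{11}-h_{22}=0$, then $F\equiv0$ and every $\psi$ is ramified. So the isotropic part is all of $\Sigma_{\mathbb P^1}$, the nonisotropic part is $\mathcal V(h_{12},h_{11}-h_{22})$, of codimension $2$, and the one factor is isotropic and is a sum of two squares. The guess passes.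

## 2. Jets of quadratic forms, and the case of smooth curves

All local computations rest on one remark: quadratic forms have arbitrary 2-jets along a subvariety.

**Notation.** Let $Y\subset\mathbb P^{n-1}$ be a variety and $\psi(u)$ a local section (a local lift) of the affine cone over the smooth locus of $Y$, with local coordinates $u=(u_1,\dots,u_m)$. Put $N_H(u)=q_H(\psi(u))$. We say that $q_H|_Y$ has **zero 1-jet** at $p$, or that $p$ is a **singular point** of $q_H|_Y$, if $N_H$ and its first derivatives vanish at $p$. Changing the lift multiplies $N_H$ by the square of a nowhere zero function, so this does not depend on the lift. At such a point the Hessian changes only by a nonzero scalar, and by congruence under a change of coordinates.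

**Lemma 1.** At each point, the linear map $H\mapsto(\text{2-jet of }N_H)$ is surjective.

*Proof.* The vectors $\psi,\psi_{u_1},\dots,\psi_{u_m}$ are linearly independent. We have
$$N=\psi^TH\psi,\qquad N_{u_i}=2\psi_{u_i}^TH\psi,\qquad N_{u_iu_j}=2\psi_{u_i}^TH\psi_{u_j}+2\psi_{u_iu_j}^TH\psi .$$
Complete to a basis of $\mathbb C^n$. The entries of the bilinear form $H$ in this basis are free. The entries $(\psi,\psi)$ and $(\psi,\psi_{u_i})$ give $N$ and $N_{u_i}$. The second derivative $N_{u_iu_j}$ is twice the entry $(\psi_{u_i},\psi_{u_j})$ plus a combination of entries $(\psi,\ast)$. Choose first all entries $(\psi,\ast)$, then the entries $(\psi_{u_i},\psi_{u_j})$. $\square$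

This already settles curves, in favor of the guess.

**Proposition E.** The conjecture holds for every smooth curve $V\not\subset Q_0$ for which $\Sigma_V$ is a hypersurface.

*Proof.* **Step 1: a local equation of $\mathcal R_V$ at an isotropic point.** Near $\psi_0\in V\cap Q_0$ choose a coordinate $t$ and rescale the lift so that $\psi^T\psi=t^k$, $k\ge1$ (a unit can be absorbed by a square root). With $R=N/t^k$,
$$R'=\frac{tN'-kN}{t^{k+1}} .$$
Put $F=tN'-kN$. For each $t$ this is one nonzero linear condition on $H$ by Lemma 1, since the coefficient of $N$ is $-k\neq0$. So $\{F=0\}$ is a bundle of hyperplanes over the $t$-disc. It is smooth, it is the closure of its part over $t\ne0$, and therefore it is $\mathcal R_V$ locally. Ramification means $\partial_tF=0$.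

**Step 2: the isotropic part.** At $t=0$ we have $F=-kN$ and $\partial_tF=(1-k)N'$. If $k\ge2$, the isotropic ramification over $\psi_0$ maps to $\{N=N'=0\}$, of codimension $2$. If $k=1$, it maps to the hyperplane $\ell_{\psi_0}(H):=\psi_0^TH\psi_0=0$. As $V\cap Q_0$ is finite, the isotropic part is a finite union of such hyperplanes and sets of codimension $2$.

**Step 3: pairing conjugates.** Let $f$ be an isotropic factor. Every component of $\mathcal V(f)$ is a hypersurface in the isotropic part, so $f$ is a constant times a product of distinct forms $\ell_{\psi_0}$. Since $f$ is real and no isotropic $\psi_0$ is real, $\ell_{\psi_0}$ and $\ell_{\bar\psi_0}$ are not proportional and both occur. So $f=c\,g\bar g$ with $c\ne0$, where $\bar g$ has the conjugate coefficients, and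
$$f=c\big(({\rm Re}\,g)^2+({\rm Im}\,g)^2\big).\qquad\square$$

**Example: the conic $(s^2:st:t^2)$.** Here $\psi^T\psi=s^4+s^2t^2+t^4=(s^2+st+t^2)(s^2-st+t^2)$ has four simple zeros, so the isotropic part is a union of four hyperplanes. Let $\omega^2+\omega+1=0$. At $(s:t)=(\omega:1)$ we have $\psi_0=(\omega^2,\omega,1)$ and
$$\ell_{\psi_0}(H)=a\omega+b+c\,\omega^2,\qquad a=h_{11}+2h_{23},\quad b=2h_{12}+h_{33},\quad c=2h_{13}+h_{22}.$$
The conjugate pair $\omega,\bar\omega$ contributes
$$\ell_{\psi_0}\ell_{\bar\psi_0}=a^2+b^2+c^2-ab-bc-ca=\tfrac12\big((a-b)^2+(b-c)^2+(c-a)^2\big).$$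

## 3. The dual hypersurface of a subvariety

For curves, each isotropic point $\psi_0$ gave the hyperplane $\psi_0^TH\psi_0=0$. In higher dimension $V\cap Q_0$ has positive dimension, and the hyperplane is replaced by a dual hypersurface.

**Definition.** For an irreducible complex variety $X\subset\mathbb P^{n-1}$ let $X^*\subset\mathbb P(S)$ be the closure of the set of $[H]$ such that $q_H|_X$ has zero 1-jet at some smooth point of $X$. Lemma 2 shows that $X^*$ is an irreducible hypersurface. Let $f_X$ be its irreducible equation, with real (resp. rational) coefficients if $X$ is defined over $\mathbb R$ (resp. $\mathbb Q$). If $X$ is only irreducible over $\mathbb Q$, with geometric components $X_i$, put $f_X=\prod f_{X_i}$, scaled to have rational coefficients.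

**Examples.** If $X=\{[a]\}$ is a point, $f_X=a^THa$. If $X$ is the line through $[a]$ and $[b]$, then $q_H|_X$ is a binary quadratic form, and it has a singular point iff it has a double root or is zero; so $f_X=(a^THa)(b^THb)-(a^THb)^2$.

**Lemma 2.** Let $X$ be irreducible.

(a) $X^*$ is an irreducible hypersurface.

(b) For generic $[H]\in X^*$ there is exactly one smooth point $p=[\psi_p]$ of $X$ where $q_H|_X$ has zero 1-jet, its Hessian there is nondegenerate, and $T_HX^*=\{\dot H:\psi_p^T\dot H\psi_p=0\}$.

(c) $X_1\ne X_2$ implies $X_1^*\neq X_2^*$.

(d) Let $X$ be smooth projective. If $q_H|_X$ has exactly one singular point $p$ and its Hessian there is nondegenerate, then $X^*$ is smooth at $[H]$, $f_X$ has nonzero differential there, and the tangent hyperplane is $\{\psi_p^T\dot H\psi_p=0\}$.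

(Tangent spaces to hypersurfaces in $\mathbb P(S)$ are written as hyperplanes in $S$.)

*Proof.* Consider the incidence variety
$$I=\{(p,[H]):p\in X_{sm},\ q_H|_X\text{ has zero 1-jet at }p\}.$$
By Lemma 1 it is given over each $p$ by $\dim X+1$ independent linear conditions on $H$. So it is a projective bundle over $X_{sm}$, smooth and irreducible, of dimension $\dim X+(h-1)-(\dim X+1)=h-2$. Locally $I=\{N_H=0,\ \partial_uN_H=0\}$, and its tangent vectors $(\dot u,\dot H)$ satisfy
$$\psi_p^T\dot H\psi_p=0,\qquad {\rm Hess}\cdot\dot u+\partial_uN_{\dot H}=0$$
(in the first equation the term $\partial_uN_H\cdot\dot u$ is zero). Where ${\rm Hess}$ is nondegenerate, $\dot u$ is determined by $\dot H$, and every $\dot H$ with $\psi_p^T\dot H\psi_p=0$ occurs. There the projection $I\to\mathbb P(S)$ is an immersion whose tangent image is $\{\psi_p^T\dot H\psi_p=0\}$. By Lemma 1, ${\rm Hess}$ is nondegenerate generically on $I$. This gives (a).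

(b) Take $[H]$ in the image of $I$, smooth on $X^*$, and outside the closure of the image of the degenerate locus of $I$, which has dimension $<h-2$. For each preimage $(p,[H])$ the hyperplane $\{\psi_p^T\dot H\psi_p=0\}$ lies in $T_HX^*$ and has the same dimension, so they are equal. Hence the matrix $\psi_p\psi_p^T$ is determined up to scale, and $p$ is unique.

(c) The generic points in (b) have a preimage that is open and dense in $I$, so the corresponding $p$ form a dense subset of $X$. This subset is read off from the tangent hyperplanes of $X^*$. So $X^*$ determines $X$.

(d) Now $I$ is closed in $X\times\mathbb P(S)$, so $I\to\mathbb P(S)$ is proper with image $X^*$. Over $[H]$ there is a single point, and the map is unramified there. Hence over a neighborhood of $[H]$ the map is a closed immersion, and its image $X^*$ is smooth there with the stated tangent hyperplane. As $f_X$ is squarefree, it generates the ideal of $X^*$ near $[H]$, so its differential is nonzero. $\square$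

When $X$ is smooth and projective we have just seen that $X^*$ is exactly the set of $[H]$ for which $q_H|_X$ has a singular point. We use this freely.

**Lemma 3.** Let $X$ be smooth projective and irreducible. If $q_{K}|_X=0$, then $f_X(H+K)=f_X(H)$ for all $H$.

*Proof.* Whether $f_X(H)=0$ depends only on $q_H|_X$. So the irreducible polynomials $H\mapsto f_X(H+K)$ and $f_X$ have the same zero set and are proportional. Their leading forms agree, so they are equal. $\square$

The next lemma computes $X^*$ for the isotropic quadric itself.

**Lemma 4.** Let $k\ge3$ and $X=\{v^Tv=0\}\subset\mathbb P^{k-1}$. Up to a constant, $f_X(H)$ is the discriminant ${\rm disc}(H)$ of the characteristic polynomial $\det(t-H)$ of the symmetric $k\times k$ matrix $H$, and it is SOS.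

*Proof.* **Step 1: the zero sets agree.** $X$ is smooth and irreducible. By Lagrange multipliers, $q_H|_X$ is singular at $v$ iff $Hv=\lambda v$ for some $\lambda$, with $v\neq0$, $v^Tv=0$ (then $v^THv=0$ is automatic). We claim that such $v$ exists iff $H$ has a multiple eigenvalue. If $\dim\ker(H-\lambda)\ge2$, the eigenspace contains an isotropic vector. If $\lambda$ is multiple with one-dimensional eigenspace, there is $w$ with $v=(H-\lambda)w\ne0$ and $(H-\lambda)v=0$, and $v^Tv=w^T(H-\lambda)v=0$. Conversely, let $\lambda$ be a simple eigenvalue with eigenvector $v$. The image of $H-\lambda$ is $\{x:v^Tx=0\}$, because $H-\lambda$ is symmetric with kernel spanned by $v$. If $v^Tv=0$, then $v$ would be in this image, and $\lambda$ would not be simple. So $v^Tv\neq0$.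

Hence ${\rm disc}=c\,f_X^{\,j}$ with $c\ne0$, $j\ge1$.

**Step 2: the exponent is one.** At $H={\rm diag}\left(\begin{pmatrix}1&i\\i&-1\end{pmatrix},\lambda_3,\dots,\lambda_k\right)$ with distinct nonzero $\lambda_i$, the $2\times2$ block is nilpotent. Vary only this block: ${\rm disc}$ is a unit times $(h_{11}-h_{22})^2+4h_{12}^2$, which vanishes at $H$ with differential $4(dh_{11}-dh_{22})+8i\,dh_{12}\ne0$. A power $f_X^{\,j}$ with $j\ge2$ would have zero differential, so $j=1$.

**Step 3: a Gram determinant.** By the Vandermonde determinant, ${\rm disc}(H)=\det({\rm tr}\,H^{a+b})_{0\le a,b<k}$. This is the Gram determinant of $I,H,\dots,H^{k-1}$ for the inner product ${\rm tr}(AB)$ on real symmetric matrices. In an orthonormal basis it is $\det(CC^T)$, where the entries of $C$ are real polynomials in the entries of $H$. By Cauchy–Binet it is the sum of the squares of the maximal minors of $C$. $\square$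

## 4. Isotropic factors are dual hypersurfaces of the components of $V\cap Q_0$

**Theorem B.** Let $V$ be smooth of dimension $m\ge1$, $V\not\subset Q_0$, with $V\cap Q_0$ a reduced normal crossings divisor in $V$ (e.g. smooth). Then:

1. the isotropic part of $\Sigma_V$ is $\bigcup_iX_i^*$ together with a set of codimension $\ge2$ in $\mathbb P(S)$, where the $X_i$ are the geometric components of $V\cap Q_0$;
2. no $X_i^*$ lies in the nonisotropic part;
3. if $\Sigma_V$ is a hypersurface, its irreducible isotropic factors are exactly the $f_X$, $X$ a $\mathbb Q$-irreducible component of $V\cap Q_0$;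
4. if some $R_H$ has an isolated degenerate critical point on $V\setminus Q_0$, then $\Sigma_V$ is a hypersurface.

*Proof.*

**Step 1: local equations that stay meaningful at isotropic points.** Take a point of $V$ through which exactly $r\ge0$ branches of $V\cap Q_0$ pass. Choose local analytic coordinates $x_1,\dots,x_r,y_1,\dots,y_{m-r}$ and rescale the lift so that $D=\psi^T\psi=x_1\cdots x_r$. Let $N=N_H$ and put
$$F_i=N-x_iN_{x_i}\ (i\le r),\qquad F_{r+j}=N_{y_j}.$$
Where $D\ne0$, with $R=N/D$, we compute $\partial_{x_i}R=N_{x_i}/D-N/(x_iD)$, so
$$F_i=-x_iD\,\partial_{x_i}R,\qquad F_{r+j}=D\,\partial_{y_j}R .$$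
Let $Z=\{F_1=\dots=F_m=0\}$. Over $D\ne0$ it equals $\mathcal R_V$, and there the $F$'s are independent linear conditions on $H$ by Lemma 1. Hence $\mathcal R_V|_{V\setminus Q_0}$ is a projective bundle, and $\mathcal R_V$ is irreducible of dimension $m+(h-1)-m=h-1$.

**Step 2: the $F$'s generate the ideal of $\mathcal R_V$, also over $Q_0$.** At a nearby point where exactly $\rho\ge1$ of the $x_i$ vanish, $F=0$ means $N=0$, then $N_{x_i}=0$ for the $i$ with $x_i\ne0$, and $N_y=0$. By Lemma 1 these are $1+(r-\rho)+(m-r)=1+m-\rho$ independent conditions. So the part of $Z$ over this $(m-\rho)$-dimensional stratum is a projective bundle of dimension $(m-\rho)+(h-1)-(1+m-\rho)=h-2$. But $Z$ is given by $m$ equations in dimension $m+h-1$, so all its components have dimension $\ge h-1$. Therefore no component lies over $D=0$, the set $Z\cap\{D\neq0\}$ is dense in $Z$, and $Z=\mathcal R_V$ locally as sets. Moreover $Z$ is a complete intersection, hence Cohen–Macaulay, and it is generically reduced because over $D\ne0$ the differentials of the $F$'s are independent already in the $H$-directions. So $Z$ is reduced, and the $F$'s generate the ideal of $\mathcal R_V$. (If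 $r\le1$, the $F$'s are independent linear conditions on $H$ at every point, also at $x_1=0$; then $\mathcal R_V$ is a projective bundle there, hence smooth.)

**Step 3: the ramification locus is one equation.** Let $J=\partial F/\partial(x,y)$, an $m\times m$ matrix. The module $\Omega_{\mathcal R_V/\mathbb P(S)}$ is generated by $dx_i,dy_j$ with relations the rows of $J$. So it is the cokernel of $J^T$, and locally $\mathcal R_V^{\rm ram}=\{\det J=0\}$ in $\mathcal R_V$. Over $D\neq0$, on $\mathcal R_V$, differentiating the formulas of Step 1 where $\partial R=0$ gives
$$J={\rm diag}(\text{units})\cdot{\rm Hess}\,R_H .$$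
For fixed $\psi\in V\setminus Q_0$ the 2-jets of $R_H=N_H/D$ are arbitrary, by Lemma 1 and because division by $D$ is invertible on 2-jets. So $\mathcal R_V^{\rm ram}\neq\mathcal R_V$. As $\mathcal R_V$ is irreducible, $\det J$ vanishes identically on no local branch of it, and $\mathcal R_V^{\rm ram}$ has pure dimension $h-2$.

**Step 4: part 1.** At each point of $V\cap Q_0$ use coordinates centered at that point, so $x=0$ there.

Let $r=1$. The fibre of $\mathcal R_V$ is given by $N=N_y=0$ at $x=0$. The first row of $J$ is $(-xN_{xx},\,N_y-xN_{xy})=0$. So all of $\mathcal R_V$ over this stratum is ramified. Its points are the $(p,H)$ with $q_H|_{X_i}$ of zero 1-jet at $p$, where $p$ is a smooth point of $V\cap Q_0$ on $X_i$ and $y$ are coordinates of $X_i$ at $p$. Such $p$ are dense in $X_i$, since the divisor is reduced. Hence these $(p,H)$ are dense in the incidence variety $I$ of $X_i$, and the closure of the image is $X_i^*$.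

Let $r\ge2$. The fibre is given by $N=N_y=0$, and at $x=0$ we have $\partial_{x_j}F_i=(1-\delta_{ij})N_{x_j}$ and $\partial_yF_i=0$ for $i\le r$. The $r\times r$ matrix with entries $1-\delta_{ij}$ has determinant $(-1)^{r-1}(r-1)$, so
$$\det J=(-1)^{r-1}(r-1)\prod_jN_{x_j}\cdot\det N_{yy}.$$
By Lemma 1 this is not identically zero on any fibre. The part of $\mathcal R_V$ over this stratum has dimension $h-2$, so its ramified part has dimension $\le h-3$.

Since $\pi_2(\mathcal R_V^{\rm ram}\cap Q)$ is closed, it contains all $X_i^*$. It is contained in their union together with a set of dimension $\le h-3$. This is part 1.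

**Step 5: part 2, by comparing ranks of tangent hyperplanes.** Suppose $X_i^*\subset\pi_2(\overline{\mathcal R_V^{\rm ram}\setminus Q})$. Then $X_i^*\subset\pi_2(P)$ for an irreducible component $P\not\subset Q$ of $\mathcal R_V^{\rm ram}$, and $\pi_2(P)=X_i^*$ because $\dim P\le h-2$. By generic smoothness of $P_{\rm reg}\setminus Q\to X_i^*$, for generic $[H]\in X_i^*$ there is $(\psi_1,H)\in P\setminus Q$ such that every $\dot H\in T_HX_i^*$ is, modulo $H$, the velocity of a curve $(u(\tau),H(\tau))$ in $P$ through that point. Differentiating $\partial_uR_{H(\tau)}(u(\tau))=0$ gives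
$${\rm Hess}\cdot\dot u+\partial_uR_{\dot H}=0 .$$
The point is ramified and off $Q$, so there is $0\ne v\in\ker{\rm Hess}$. Pairing with $v$ gives $dR_{\dot H}(v)=0$. Also $dR_H(v)=0$, so the ambiguity modulo $H$ is harmless. Put $w=d\psi(v)$, which is independent of $\psi_1$, then $D=\psi_1^T\psi_1$ and $w'=w-\frac{w^T\psi_1}{D}\psi_1$. The quotient rule gives
$$dR_{\dot H}(v)=\tfrac2D\,\psi_1^T\dot H\,w' .$$
As a functional of $\dot H$ it is represented, up to scale, by $\psi_1w'^T+w'\psi_1^T$, a symmetric matrix of rank $2$. Its kernel contains the hyperplane $T_HX_i^*=\{\psi_0^T\dot H\psi_0=0\}$ of Lemma 2(b), represented by the rank-one matrix $\psi_0\psi_0^T$. The two functionals would be proportional, a contradiction.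

**Step 6: part 3.** Each $X_i^*$ is an irreducible hypersurface in $\Sigma_V$, hence a component of it. By parts 1 and 2, the components of $\Sigma_V$ that lie in the isotropic part and not in the nonisotropic part are exactly the $X_i^*$. They are pairwise distinct by Lemma 2(c), and field automorphisms of $\mathbb C$ permute them as they permute the $X_i$. The components of $\mathcal V(f)$, for $f$ irreducible over $\mathbb Q$, form one Galois orbit. So the irreducible isotropic factors are the products over the orbits, that is, the $f_X$.

**Step 7: part 4.** The components of $\mathcal R_V^{\rm ram}$ all have dimension $h-2$. By the dimension counts of Step 4, those inside $Q$ are closures of parts over the strata $r=1$, with images $X_i^*$. Over $V\setminus Q_0$, the fibre of $\mathcal R_V^{\rm ram}$ is $\{H:dR_H=0,\ \det{\rm Hess}=0\}$. On the vector bundle $\{dR_H=0\}$ the map $H\mapsto{\rm Hess}$ is linear and onto symmetric $m\times m$ matrices, so it splits locally and $\mathcal R_V^{\rm ram}$ is a locally trivial bundle there. The fibres are irreducible, because the generic symmetric determinant is irreducible, and they are nonempty, because $H=I$ has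 $R_H$ constant. So $\mathcal R_V^{\rm ram}\setminus Q$ is irreducible of dimension $h-2$. An isolated degenerate critical point of some $R_H$ is a point of it that is isolated in its $\pi_2$-fibre. Then the generic fibre is finite, and the nonisotropic part is an irreducible hypersurface. So $\Sigma_V$ is a union of hypersurfaces. $\square$

To apply part 4 we use the following criterion.

**Lemma 5.** Let $V$ be smooth, $p\in V\setminus Q_0$, and let $\varphi$ be the function $N_H$ in a chart at $p$. Suppose $\varphi$ has zero 1-jet and degenerate Hessian at $p$, and $p$ is the only common zero of $\varphi$ and $d\varphi$ near $p$. Then $p$ is an isolated degenerate critical point of $R_H$.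

*Proof.* Write $R_H=\varphi/D$ with $D(p)\neq0$. Then $R_H$ has zero 1-jet at $p$ and Hessian ${\rm Hess}(\varphi)/D(p)$. If $p$ were not isolated in the critical set, there would be an irreducible curve germ of critical points through $p$. On it $R_H$ is constant, hence $0$, so $\varphi=0$ and $d\varphi=R_H\,dD+D\,dR_H=0$. This contradicts the hypothesis. $\square$

## 5. Conjugate factors, semidefinite factors, and the first case that resists

**Test: $V=\mathbb P^{n-1}$, $n\ge3$.** Here $V\cap Q_0=Q_0$ is a smooth quadric. In the proof of Theorem B only $r\le1$ occurs, so the isotropic part is exactly $Q_0^*=\mathcal V({\rm disc})$ by Lemma 4. Let $(\psi,H)$ be ramified and nonisotropic, with $H\psi=\lambda\psi$. In the chart $\psi+w$, $w\in\psi^\perp$,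
$$R_H=\frac{\lambda\,\psi^T\psi+w^THw}{\psi^T\psi+w^Tw}=\lambda+\frac{w^T(H-\lambda)w}{\psi^T\psi}+\cdots,$$
and degeneracy gives $w\ne0$ in $\psi^\perp$ with $(H-\lambda)w$ orthogonal to $\psi^\perp$ and to $\psi$, so $(H-\lambda)w=0$. Then $\lambda$ is a multiple eigenvalue and ${\rm disc}(H)=0$. So $\Sigma_{\mathbb P^{n-1}}$ equals its isotropic part and is cut out by ${\rm disc}$, which is SOS by Lemma 4.

**Test: $V=\mathbb P^1\times\mathbb P^1\subset\mathbb P^3$.** Here $\psi^T\psi=(x_0^2+x_1^2)(y_0^2+y_1^2)$. The $\mathbb Q$-component $X_1=\{x_0^2+x_1^2=0\}$ consists of two conjugate lines. On the line $(1,i)\otimes(y_0,y_1)$ the form $q_H$ is $Ay_0^2+2By_0y_1+Cy_1^2$ with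
$$A=h_{00,00}+2i\,h_{00,10}-h_{10,10},\qquad C=h_{01,01}+2i\,h_{01,11}-h_{11,11},$$
$$B=h_{00,01}+i(h_{00,11}+h_{01,10})-h_{10,11}.$$
So up to a constant $f_{X_1}=g\bar g$ with $g=AC-B^2$, again a sum of two squares. In the chart $x_0=y_0=1$ with coordinates $x,y$, choose $H$ with $\varphi=y^2+x^2y$. Lemma 5 applies, since $2y+x^2=0=2xy$ forces $x=y=0$. So $\Sigma_V$ is a hypersurface by Theorem B(4), and $f_{X_1}$ really is an isotropic factor.

The attempt that these tests suggest is: *factor $f_X$ over $\mathbb C$ into two conjugate halves.* It works whenever conjugation fixes no geometric component of $X$. It stops when $X$ is geometrically irreducible, because then $f_X$ is irreducible over $\mathbb C$ by Lemma 2(a) and there are no halves. This is a possibility as soon as $\dim V\ge2$. The opposite attempt, to refute the guess by finding an $f_X$ that changes sign, also stops: the next theorem says that when $X$ is smooth without real points, $f_X$ never changes sign.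

**Theorem C (classification).** Let $X\subset\mathbb P^{n-1}$ be a smooth, geometrically irreducible real projective variety, $\dim X\ge1$, $X(\mathbb R)=\emptyset$. Then $f_X$ is semidefinite, and $f_X$ is SOS if and only if $\deg X=2$, i.e. $X$ is a quadric hypersurface in its linear span.

If instead $X$ is $\mathbb Q$-irreducible and complex conjugation fixes none of its geometric components, then $f_X=c\,g\bar g=c\big(({\rm Re}\,g)^2+({\rm Im}\,g)^2\big)$ with $c\neq0$, where $g$ is the product of the $f_{X_i}$ over one component from each conjugate pair.

The counterexample to the guess is the following.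

**Theorem A (counterexample).** Let $V=\nu_2(\mathbb P^2)=\{(x^2,y^2,z^2,xy,xz,yz)\}\subset\mathbb P^5$ and
$$X=V\cap Q_0\cong\{G=x^4+y^4+z^4+x^2y^2+x^2z^2+y^2z^2=0\}.$$
Then $\Sigma_V$ is a hypersurface, $f_X$ is an isotropic factor of its equation, irreducible even over $\mathbb C$ and of degree $36$, and $f_X$ is not SOS.

We prove three parts of Theorem C now; "SOS implies $\deg X=2$" needs the next sections.

*Conjugate components.* Conjugation permutes the $X_i$ in pairs, and $f_{\overline{X_i}}$ is a multiple of $\overline{f_{X_i}}$. So $f_X=c\,g\bar g$ as stated.

*Semidefiniteness.* Suppose $f_X(a)>0>f_X(b)$ for real symmetric $a,b$. Every segment from a real point near $a$ to $b$ contains a real zero of $f_X$. We claim that the real zeros are Zariski dense in $\mathcal V(f_X)\subset S$. If they lay in a closed $A\subsetneq\mathcal V(f_X)$, then $\dim A\le h-2$, and the union of the lines joining $b$ to points of $A$ would have closure of dimension $\le h-1$. But this union contains a real neighborhood of $a$, which is Zariski dense in $S$, a contradiction. By density there is a real $H$ as in Lemma 2(b), with a unique singular point $p$ on $X$. Since $H$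 and $X$ are real, $\bar p$ is also a singular point, so $p=\bar p$ is real. This contradicts $X(\mathbb R)=\emptyset$.

*If $X$ is a quadric hypersurface in its span, then $f_X$ is SOS.* The span is real, say $\mathbb P^{k-1}$ with $k\ge3$, and $X$ is given there by a real quadratic form. Smoothness makes it nondegenerate, and $X(\mathbb R)=\emptyset$ makes it definite. So there is a real $n\times k$ matrix $C$ of rank $k$ whose columns span the span and for which $X=\{Cv:v^Tv=0\}$. Put $X'=\{v^Tv=0\}\subset\mathbb P^{k-1}$. Then $q_H|_X$ has a singular point iff $q_{C^THC}|_{X'}$ has one. As $H\mapsto C^THC$ is a linear surjection, $f_{X'}(C^THC)$ is irreducible, so it is $f_X(H)$ up to a constant. By Lemma 4 it is SOS.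

So a geometrically irreducible $X$ can give either answer so far, and a finer obstruction than the sign is needed.

## 6. Too many nodes: curves without real points

Let $X$ be a real curve without real points and suppose $cf_X=\sum b_j^2$. A real $H$ with $f_X(H)=0$ has a double zero at some $p\in X$, and being real it has a second one at $\bar p\ne p$. At every such $H$ each $b_j$ vanishes. So the real zeros of $f_X$ form a small set, but the pairs $(p,\bar p)$ are Zariski dense in $X\times X$. Therefore each $b_j$ must vanish on all forms with double zeros at two points $p,q$, conjugate or not. This locus has codimension two, and in a generic plane section it appears as the set of nodes of the curve $f_X=0$. Each $b_j$ has only half the degree of $f_X$, so Bézout limits the number of nodes to about half of what the genus formula produces.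

**Proposition 6.** Let $X\subset\mathbb P^{n-1}$ be a smooth geometrically irreducible real curve of degree $d$ and genus $g$, $X(\mathbb R)=\emptyset$. Then $d$ is even. If $d\ge4$, then $f_X$ has degree $2s$, $s=2d+g-1$, and $f_X$ is not SOS.

*Proof.* A real hyperplane section of $X$ is a conjugation-invariant divisor without real points, so $d$ is even. Let $d\ge4$; in particular $X$ is not a line.

**Step 1: replace matrices by sections.** Let $L=\mathcal O_X(1)$, $M=L^2$, $e=\deg M=2d$. Let $U\subset H^0(X,M)$ be the image of $S$ under $H\mapsto q_H|_X$, and $u=\dim U$. By Lemma 3, $f_X$ comes from an irreducible form $f$ of the same degree on $U$. Let $\mathcal X=\mathcal V(f)\subset\mathbb P(U)$: the set of sections with a multiple zero. Products $\ell_1\ell_2$ of linear forms lie in $U$, and $U$ has arbitrary 2-jets at each point of $X$ by Lemma 1. Let $T_p$ be the embedded tangent line at $p$. Write $U(-2p)$, $U(-2p-2q)$, $U(-3p)$ for subspaces of sections with prescribed vanishing.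

**Step 2: finitely many flexes and multiple tangents.** This controls the exceptional positions. A point is a flex if $p''\in{\rm span}(p,p')$ for a local lift $p(t)$. If this held identically, then $(p\wedge p')'=p\wedge p''$ would be a multiple of $p\wedge p'$, so ${\rm span}(p,p')$ would be constant and $X$ a line. *So a generic point is not a flex.*

*The set of pairs $p\neq q$ with $T_p=T_q$ is finite.* It is constructible. If infinite, it contains a one-parameter family $p(t),q(t)$. If one of the two is constant, the common tangent line is constant while the other point moves on it, and $X$ is a line. If both are nonconstant, write, for local lifts at generic $t$, $q=\alpha p+\beta p'$ with $\beta\not\equiv0$. Then $q'=\alpha'p+(\alpha+\beta')p'+\beta p''$ lies in ${\rm span}(p,p')$, so $p''$ does too, and $X$ is a line. This is a contradiction.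

Call $(p,q)$, $p\ne q$, **good** if $T_p\ne T_q$, and bad otherwise. Equivalently, $(p,q)$ is good if $p\notin T_q$ or $q\notin T_p$, because otherwise $T_p=\overline{pq}=T_q$. For an example of a bad pair take the plane quartic $x^4+y^4+z^4=0$: on $x+y+z=0$ it restricts to $x^4+y^4+(x+y)^4=2(x^2+xy+y^2)^2$, so this line is tangent at both $(\omega:1:\omega^2)$ and $(\omega^2:1:\omega)$, where $\omega^2+\omega+1=0$.

**Step 3: double vanishing at two points imposes four conditions.** Let $(p,q)$ be good. We claim that $U(-2p-2q)$ has codimension $4$. As 1-jets at one point are arbitrary, it suffices that sections vanishing doubly at one of the points have arbitrary 1-jet at the other. Suppose $p\notin T_q$. Take $\ell_1\supset T_q$ (meaning that $\ell_1$ vanishes on $T_q$) with $\ell_1(p)\ne0$, and $\ell_2$ arbitrary. Then $\ell_1\ell_2$ vanishes doubly at $q$ and has arbitrary 1-jet at $p$. The case $q\notin T_p$ is the same with roles exchanged. For each of the finitely many bad pairs at least $3$ conditions are imposed, since $\ell^2$ with $\ell(p)=0\ne\ell(q)$ vanishes doubly at $p$ but not at $q$.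

**Step 4: generic sections have no further multiple zeros.** Recall Bertini: on a smooth curve, a generic member of a linear system has only simple zeros away from the base points.

*For generic $(p,q)$, a generic section in $U(-2p-2q)$ has exact order $2$ at $p,q$ and simple zeros elsewhere.* For generic $(p,q)$ we have $q\notin T_p$ and $p\notin T_q$, else $X$ is a line. Products of two generic linear forms through $p,q$ have order exactly $2$ at $p$ and at $q$, since $\overline{pq}\ne T_p,T_q$; the base locus of such products is $X\cap\overline{pq}$. Products $\ell_1\ell_2$ with $\ell_1\supset T_p$, $\ell_2\supset T_q$ have base locus $X\cap(T_p\cup T_q)$. As $\overline{pq}\cap T_p=\{p\}$ and $\overline{pq}\cap T_q=\{q\}$, the base locus of $U(-2p-2q)$ is $\{p,q\}$. Apply Bertini on $X\setminus\{p,q\}$. In particular $U(-2p-2q)\neq0$ and $u\ge5$.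

*For generic $p$, a generic section in $U(-3p)$ has exact order $3$ at $p$ and simple zeros elsewhere.* Use $\ell_1\ell_2$ with $\ell_1\supset T_p$, $\ell_2\ni p$. For generic choices the order at $p$ is exactly $3$, as $p$ is not a flex. The base points $r\neq p$ of $U(-3p)$ lie on $T_p$, so they are finitely many. For generic $p$ we have $T_r\ne T_p$ by Step 2, so a generic $\ell_1\supset T_p$ vanishes simply at $r$, while $\ell_2(r)\neq0$ for generic $\ell_2$. So a generic section in $U(-3p)$ has at most a simple zero at these $r$. Apply Bertini elsewhere.

**Step 5: three types of singular sections.** Let $B$ be the $\mathbb P^{u-5}$-bundle over the irreducible surface of good pairs with fibre $\mathbb P(U(-2p-2q))$, and $\Delta$ the closure of its image in $\mathbb P(U)$. Let $K$ be the set of sections with a zero of order $\ge3$, the image of a $\mathbb P^{u-4}$-bundle over $X$ (three conditions, by Lemma 1). Both bundles are irreducible of dimension $u-3$. The points of these bundles at which the conclusions of Step 4 fail form a constructible non-dense subset, of dimension $\le u-4$. The sections with double zeros at a bad pair form a set of dimension $\le u-4$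 by Step 3. Let $\mathcal B$ be the closure of the union of the images of these sets, so $\dim\mathcal B\le u-4$. Take $\sigma\in\mathcal X\setminus\mathcal B$. If $\sigma$ has two multiple zeros, they form a good pair, and the corresponding point of $B$ satisfies Step 4. If it has only one, of order $\ge3$, the corresponding point of the other bundle does. So $\sigma$ is of one of these types:

- (I) one multiple zero, of order $2$;
- (II) two multiple zeros $p,q$, a good pair, each of order $2$;
- (III) one multiple zero, of order $3$.

**Step 6: local shape of $\mathcal X\setminus\mathcal B$.** We want to see that a plane section will have only nodes and cusps. Let $I$ be as in Lemma 2 with $\mathbb P(U)$ in place of $\mathbb P(S)$; everything there carries over, since 2-jets of $U$ are arbitrary. The map $I\to\mathbb P(U)$ is proper with image $\mathcal X$.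

*Type (I).* $\mathcal X$ is smooth by Lemma 2(d).

*Type (II).* The fibre of $I$ consists of two points at which the map is an immersion. So $\mathcal X$ is locally the union of two smooth branches with tangent hyperplanes $\dot\sigma(p)=0$ and $\dot\sigma(q)=0$. They are distinct because 1-jets at $p,q$ are independent. A nearby section has zeros of total multiplicity $2$ near $p$ and $2$ near $q$ and simple zeros elsewhere. So it is of type (II) iff it has a double zero near each, and locally the type (II) locus is the intersection of the branches.

*Type (III).* Nearby members of $\mathcal X$ have all multiple zeros near $p$. Let $t$ be a coordinate at $p$. By Weierstrass preparation, nearby sections are $\text{unit}\cdot(t^3+c_2t^2+c_1t+c_0)$, with $c_i$ analytic functions on $\mathbb P(U)$, zero at the given point. There the 2-jet of $\dot\sigma$ is the 2-jet of $\text{unit}\cdot(\dot c_2t^2+\dot c_1t+\dot c_0)$, because the term from varying the unit is divisible by $t^3$. As 2-jets are arbitrary, $dc_0,dc_1,dc_2$ are independent. After the translation $t\mapsto t-c_2/3$ the cubic is $t^3+\alpha t+\beta$ with $d\alpha=dc_1$, $d\beta=dc_0$ at the given point.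 So locally $\mathcal X=\{4\alpha^3+27\beta^2=0\}$ with $d\alpha,d\beta$ independent, and $K=\{\alpha=\beta=0\}$.

So the loci (I), (II), (III) are smooth and locally closed, of dimensions $u-2$, $u-3$, $u-3$. Since $f$ is squarefree, it is locally a unit times the reduced equation described.

**Step 7: a generic plane section.** Let $W\subset U$ be a generic 3-dimensional subspace and $Y=\mathcal X\cap\mathbb P(W)$, a plane curve of degree $\deg f$. The plane $\mathbb P(W)$ has codimension $u-3>\dim\mathcal B$, so it avoids $\mathcal B$. By Kleiman's theorem for $GL(U)$ acting on $\mathbb P(U)$, it is transverse to the loci (I), (II), (III). At a point of type (II) the differentials of the two branch equations, and at a point of type (III) $d\alpha,d\beta$, restrict to independent forms on $\mathbb P(W)$. So $Y$ is reduced, and it is smooth except for $\nu$ nodes (type II) and $\kappa$ ordinary cusps (type III).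

**Step 8: the degree.** We find the normalization of $Y$. Let $J^i(M)$ be the bundle of $i$-jets of sections of $M$. For fixed $p$, failure of surjectivity of $W\to J^1_p(M)$ means that a $2\times3$ matrix has rank $\le1$, which is a condition of codimension $2$ on $W$. As $p$ moves in a curve, for generic $W$ the map $W\otimes\mathcal O_X\to J^1(M)$ is surjective. Its kernel is a line bundle, and it gives a morphism
$$X\to\mathbb P(W),\qquad p\mapsto[\sigma_p],$$
with $\sigma_p$ the unique section in $\mathbb P(W)$ vanishing doubly at $p$. Its image is $Y$, and it is injective over the type (I) points, which are all but finitely many. Hence $Y$ is irreducible with normalization $X$. Its degree is minus the degree of the kernel, and by the exact sequence $0\to M\otimes K_X\to J^1(M)\to M\to0$,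
$$\deg f=\deg J^1(M)=\deg M+\deg(M\otimes K_X)=2e+2g-2=2s .$$

**Step 9: few cusps, hence many nodes.** At a cusp, $\sigma_p$ has a triple zero at $p$. So distinct cusps give distinct zeros of the Wronskian $\det(W\otimes\mathcal O_X\to J^2(M))$. This determinant is not identically zero: otherwise every $p\in X$ is a zero of order $\ge3$ of some nonzero section in $W$; one section has finitely many zeros, so $Y\cap K$ would be infinite, whereas it consists of the cusps. Hence
$$\kappa\le\deg J^2(M)=\deg(M^3\otimes K_X^3)=3e+6g-6=3s+3g-3 .$$
The genus formula $\frac{(2s-1)(2s-2)}2=g+\nu+\kappa$ gives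
$$\nu\ge(2s-1)(s-1)-g-(3s+3g-3)=2s^2-6s+4-4g.\tag{1}$$

**Step 10: the squares vanish on $\Delta$.** Suppose $cf_X=\sum b_j^2$ with $c\ne0$ and real $b_j$. Restrict to a real complement of the real subspace $\{H:q_H|_X=0\}$; so $cf=\sum b_j^2$ on $U$. Sums of squares of real polynomials do not cancel. Comparing highest and lowest degree parts shows that all nonzero $b_j$ are forms of degree $s$.

Let $p\in X(\mathbb C)$ with $(p,\bar p)$ good; note $p\ne\bar p$ as $X(\mathbb R)=\emptyset$. Every real $\sigma\in U(-2p-2\bar p)$ has $f(\sigma)=0$, so $b_j(\sigma)=0$ for all $j$. These $\sigma$ form a real form of the conjugation-invariant space $U(-2p-2\bar p)$. So $b_j=0$ on $U(-2p-2\bar p)$.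

The set $\{(p,\bar p)\}$ is Zariski dense in $X\times X$: in suitable local coordinates it is $\{(t,\bar t)\}$, and a holomorphic $\varphi(t,t')$ with $\varphi(t,\bar t)\equiv0$ is $0$, by comparing coefficients of $t^i\bar t^{\,j}$. Removing the finitely many bad pairs does not affect this. The set of good $(p,q)$ such that $b_j$ vanishes on $U(-2p-2q)$ is closed in the set of good pairs: its complement is the image of the open set $\{b_j\neq0\}\subset B$ under the open map from $B$ to the good pairs. Hence it is everything, and $b_j$ vanishes on the image of $B$, that is, on $\Delta$.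

**Step 11: Bézout.** Let $b_j\neq0$. For generic $W$, $b_j|_W\ne0$. As $Y$ is irreducible and reduced of degree $2s>s=\deg b_j$, the curves $Y$ and $\{b_j|_W=0\}$ have no common component. Each of the $\nu$ nodes of $Y$ lies in $\Delta$, where $b_j=0$, and contributes intersection multiplicity $\ge2$. So $2\nu\le2s\cdot s$, that is,
$$\nu\le s^2.\tag{2}$$
With (1) this gives $s(s-6)+4-4g\le0$. But $d\ge4$ gives $s\ge g+7$, so
$$s(s-6)+4-4g\ge(g+7)(g+1)+4-4g=g^2+4g+11>0 ,$$
a contradiction. $\square$

For $d=2$, $g=0$ one has $s=3$, and the right-hand sides of (1) and (2) are $4$ and $9$. There is no contradiction, as it must be: by Lemma 4 the conic $\{v^Tv=0\}\subset\mathbb P^2$ has $f_X={\rm disc}$, which is SOS of degree $6$.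

## 7. The Veronese surface

*Proof of Theorem A.* Restricted to $V$, $\psi^T\psi$ is $G$.

**Step 1: $X$ is a smooth plane quartic without real points.** With $a=x^2$, $b=y^2$, $c=z^2$ the partial derivatives of $G$ are $2x(2a+b+c)$, $2y(a+2b+c)$, $2z(a+b+2c)$. If $xyz\ne0$, the linear system, of determinant $4$, forces $a=b=c=0$. If exactly one variable is $0$, say $x$, then $2b+c=b+2c=0$ gives $b=c=0$. If exactly two vanish, say $x=y=0$, the partial in $z$ is $4z^3\neq0$. Each case is contradictory, so $G$ has no singular zero in $\mathbb P^2$. Hence $V\cap Q_0=X$ is a smooth divisor in the smooth surface $V$. It is geometrically irreducible, because it is a smooth plane quartic, and it has genus $3$. Since $G>0$ on $\mathbb R^3\setminus0$, $X(\mathbb R)=\emptyset$. Theorem B applies with $r\le1$, and $\mathcal R_V$ is smooth.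

**Step 2: $\Sigma_V$ is a hypersurface.** Quadrics in $\mathbb P^5$ restrict onto all quartic forms on $\mathbb P^2$, since every quartic monomial is a product of two quadratic ones. Choose $H$ with $q_H|_V=z^2y^2+zx^3$. At $p=(0:0:1)$ we have $G(p)=1$, so $p\notin Q_0$. In the chart $z=1$, $\varphi=y^2+x^3$ has zero 1-jet and Hessian ${\rm diag}(0,2)$ at $p$, and $d\varphi=0$ forces $x=y=0$. By Lemma 5 and Theorem B(4), $\Sigma_V$ is a hypersurface.

**Step 3: the factor.** By Theorem B(3), $f_X$ is an isotropic factor, and it is irreducible over $\mathbb C$ by Lemma 2(a). The curve $X\subset\mathbb P^5$ is embedded by conics, so it has degree $d=8$, and $g=3$. Thus $s=18$, $\deg f_X=36$, and by Proposition 6 $f_X$ is not SOS. Explicitly, (1) gives $\nu\ge532$, while (2) would give $\nu\le324$. $\square$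

**Hence the conjecture is false**, and a fortiori it is false for squares with rational coefficients. By Theorem C, the $f_X$ of this example is semidefinite all the same.

On this particular $X$ every pair is good, so part of Step 2 of Proposition 6 is not needed. Indeed, if $T_p$ contained $q\neq p$, every quadric through $V$ would meet the line $T_p$ doubly at $p$ and also at $q$, hence contain it. As $V$ is cut out by quadrics, $T_p\subset V$; but curves on $V$ have even degree.

## 8. Degenerating to a hyperplane section, and the end of Theorem C

To pass from curves to all dimensions we show that $f_E$, for a hyperplane section $E$ of $X$, is the lowest-order term of $f_X$ along a degeneration. Lowest-order terms of sums of squares are sums of squares. We write $x_0^2$ also for the symmetric matrix of this quadratic form.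

**Proposition 7.** Let $X$ be as in the first part of Theorem C, $\dim X\ge2$, and $x_0$ a real linear form with $E=X\cap\{x_0=0\}$ smooth (transversal). Then
$$f_X(x_0^2+\varepsilon H)=c\,\varepsilon^kf_E(H)+O(\varepsilon^{k+1}),\qquad c\ne0,\ k=\deg f_E .$$
Consequently, if $f_X$ is SOS, so is $f_E$.

*Proof.* $E$ is a smooth ample divisor on an irreducible projective variety of dimension $\ge2$, hence connected and irreducible. Write $f_X(x_0^2+\varepsilon H)=\varepsilon^k\Phi(\varepsilon,H)$ with $T(H)=\Phi(0,H)\not\equiv0$. As only $\varepsilon H$ enters, $T$ is homogeneous of degree $k$.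

**Step 1: where singular points can go as $\varepsilon\to0$.** *Claim: if $\varepsilon_l\to0$, $\varepsilon_l\ne0$, $H_l\to H_1$, and $p_l\in X$ is a singular point of $(x_0^2+\varepsilon_lH_l)|_X$ with $p_l\to p$, then $p\in E$ and $q_{H_1}|_E$ is singular at $p$.* In the limit $x_0(p)^2=0$, so $p\in E$. Take local coordinates $(\xi,t)$ on $X$ at $p$ with $\xi=x_0$, and let $\eta$ denote the local function $q_H$. The conditions at $p_l$ read
$$2\xi+\varepsilon\eta_\xi=0,\qquad\eta_t=0,\qquad\xi^2+\varepsilon\eta=0 .$$
Thus $\xi=O(\varepsilon)$ and $\eta=-\xi^2/\varepsilon=O(\varepsilon)$. In the limit $\eta=\eta_t=0$ at $p$ for $H_1$. Since $t$ are coordinates on $E$, this is the claim.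

**Step 2: $T$ is a power of $f_E$.** Let $f_E(H_1)\ne0$. By the claim and compactness of $X$, $\Phi(\varepsilon,H)\ne0$ for $H$ near $H_1$ and small $\varepsilon\ne0$. The zero set of $\Phi$ near $(0,H_1)$ is empty or of pure codimension one, and it is contained in $\{\varepsilon=0\}$. If nonempty, it would contain an open piece of $\{\varepsilon=0\}$, where $T$ would vanish; but $T\not\equiv0$ on any open set. So it is empty and $T(H_1)\neq0$. Therefore $T=cf_E^{\,j}$ for some $j\ge0$, $c\neq0$.

**Step 3: counting zeros on a transversal line shows $j=1$.** Let $H_1$ be generic in $E^*$, with unique singular point $p$ on $E$, nondegenerate (Lemma 2(b)). Let $\psi_p^TH_2\psi_p\ne0$ and $H(a)=H_1+aH_2$. By Lemma 2(d), $f_E(H(a))$ has a simple zero at $a=0$. So $\Phi(0,H(a))$ has a zero of order exactly $j$ there.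

By Step 1, for small $(\varepsilon,a)$ with $\varepsilon\ne0$, all singular points of $(x_0^2+\varepsilon H(a))|_X$ are near $p$. With $\eta=\eta(\xi,t;a)$ the local function of $q_{H(a)}$, they have $\xi=\varepsilon\zeta$, where $\zeta=-\eta_\xi/2$ is near $\zeta_0=-\eta_\xi(p)/2$, and
$$2\zeta+\eta_\xi(\varepsilon\zeta,t;a)=0,\qquad\eta_t(\varepsilon\zeta,t;a)=0,\qquad\varepsilon\zeta^2+\eta(\varepsilon\zeta,t;a)=0 .$$
Conversely, for $\varepsilon\neq0$ solutions give singular points. At $\varepsilon=0$, $(\zeta,t,a)=(\zeta_0,0,0)$ is a solution. The Jacobian matrix in $(\zeta,t,a)$ there is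
$$\begin{pmatrix}2&\eta_{\xi t}&\ast\\0&\eta_{tt}&\ast\\0&0&\psi_p^TH_2\psi_p\end{pmatrix},$$
since $\eta_t=0$ at $p$. Its determinant $2\det\eta_{tt}\cdot(\psi_p^TH_2\psi_p)$ is nonzero. By the implicit function theorem there is $\delta>0$, as small as we like, such that for each small $\varepsilon\ne0$ there is exactly one $a=a(\varepsilon)$ with $|a|\le\delta$ and $\Phi(\varepsilon,H(a))=0$, and $a(\varepsilon)\to0$. For it the singular point $p_\varepsilon$ is unique, $p_\varepsilon\to p$, and the Hessian determinant of $\xi^2+\varepsilon\eta$ in $(\xi,t)$ is $\varepsilon^{\dim X-1}(2\det\eta_{tt}+o(1))\ne0$. By Lemma 2(d), the derivative of $f_X$ at $x_0^2+\varepsilon H(a(\varepsilon))$ in the direction $H_2$ is a nonzero multiple of $\psi_{p_\varepsilon}^TH_2\psi_{p_\varepsilon}\ne0$. So $\Phi(\varepsilon,H(\cdot))$ has exactly one zero in $|a|\le\delta$, a simple one. Choose $\delta$ so small that $a=0$ is the only possible zero of $\Phi(0,H(\cdot))$ in $|a|\le\delta$. By Rouché's theorem the number of zeros is the same at $\varepsilon=0$, so $j=1$, and $k=\deg f_E$.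

**Step 4: squares.** Let $c'f_X=\sum b_i^2$ with real $b_i$. Let $r$ be the lowest power of $\varepsilon$ occurring in any of the $b_i(x_0^2+\varepsilon H)$, and write $b_i(x_0^2+\varepsilon H)=\varepsilon^rB_i(H)+\cdots$. The $B_i$ are real and not all zero, so the lowest term of the sum is $\varepsilon^{2r}\sum B_i^2\ne0$. Hence $c'c\,f_E=\sum B_i^2$. $\square$

*End of the proof of Theorem C: if $f_X$ is SOS, then $\deg X=2$.* Cut successively by generic real hyperplanes until a curve is left. By Bertini the sections are smooth for hyperplanes in a nonempty Zariski open set, and real hyperplanes are Zariski dense. Proposition 7 yields a smooth geometrically irreducible real curve $E$ with $E(\mathbb R)=\emptyset$, $\deg E=\deg X$ and $f_E$ SOS; if $\dim X=1$, take $E=X$. By Proposition 6 the degree is even and not $\ge4$, so $\deg X=2$. An irreducible variety has codimension at most $\deg X-1$ in its span, and $X$ is not linear. So $X$ is a quadric hypersurface in its span. Together with Section 5 this proves Theorem C. $\square$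

## 9. Segre products

**Corollary D (Segre products).** Let $V=\mathbb P^{a_1}\times\dots\times\mathbb P^{a_k}$, $k\ge2$, $a_i\ge1$, in its standard Segre embedding. Then $\Sigma_V$ is a hypersurface with exactly $k$ isotropic irreducible factors $f_{X_1},\dots,f_{X_k}$. If $a_i=1$, $f_{X_i}$ is a sum of two squares up to a constant. If $a_i\ge2$, $f_{X_i}$ is semidefinite but not SOS. So for $k\ge2$ the conjecture holds for $V$ iff all $a_i=1$.

*Proof.* **Step 1: the divisor $V\cap Q_0$.** On $V$ we have $\psi^T\psi=\prod_iD_i$ with $D_i=\sum_j(x_j^{(i)})^2$. The $D_i$ involve separate variables, and $\{D_i=0\}\subset\mathbb P^{a_i}$ is smooth and reduced. So $V\cap Q_0$ is a reduced normal crossings divisor whose $\mathbb Q$-irreducible components are $X_i=\{D_i=0\}$, $i=1,\dots,k$.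

**Step 2: $\Sigma_V$ is a hypersurface.** Quadrics restrict onto all forms of multidegree $(2,\dots,2)$. In affine coordinates at $e_0\times\cdots\times e_0$, where $\psi^T\psi\ne0$, let $x,y$ be coordinates from the first and second factor, and take
$$\varphi=y^2+x^2y+\sum(\text{other coordinates})^2 .$$
It has degree at most $2$ in the coordinates of each factor, so it is $q_H$ for some $H$. It has zero 1-jet and a degenerate Hessian at $0$. Where $d\varphi=0$ we have $2y+x^2=0=2xy$ and all other coordinates are $0$, so $x=y=0$. By Lemma 5 and Theorem B(4), $\Sigma_V$ is a hypersurface, and Theorem B(3) gives the first assertion.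

**Step 3: $a_i=1$.** Then $X_i$ has two geometric components, interchanged by conjugation. By the second part of Theorem C, $f_{X_i}$ is a sum of two squares up to a constant.

**Step 4: $a_i\ge2$.** Then $X_i$ is the product of a smooth irreducible quadric of dimension $\ge1$ and projective spaces. So it is smooth, geometrically irreducible, of dimension $\ge1$, without real points. It spans $\mathbb P^{n-1}$: a multilinear form vanishing on $X_i$ is, for fixed other variables, a linear form vanishing on a smooth quadric of dimension $\ge1$, which spans $\mathbb P^{a_i}$; so the form is zero. The codimension of $X_i$ is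
$$\prod_j(a_j+1)-1-\Big(\sum_ja_j-1\Big)=\prod_j(a_j+1)-\sum_ja_j\ge1+\sum_{j<l}a_ja_l\ge3 .$$
So $X_i$ is not a quadric hypersurface in its span. By Theorem C, $f_{X_i}$ is semidefinite but not SOS. $\square$

**Remark (components that are covered).** Assume the hypotheses of Theorem B and that $\Sigma_V$ is a hypersurface. Then the SOS question is decided for $f_X$ whenever the $\mathbb Q$-irreducible component $X$ of $V\cap Q_0$ is smooth and geometrically irreducible of dimension $\ge1$, or has no conjugation-invariant geometric component; curves $V$ are covered by Proposition E. No claim is made about the remaining cases, which are singular geometrically irreducible components, and $\mathbb Q$-irreducible components with several geometric components of which some are real.
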